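\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{The blow-up of $\overline{M}_{0,6}$ at an interior point is not a Mori Dream Space}


\begin{abstract}
We show that the blow-up of $\overline{M}_{0,6}$ at any point of its interior $M_{0,6}$ has a pseudo-effective cone with infinitely many extremal rays, so it is not a Mori Dream Space. The rays are found on a threefold obtained by contracting two exceptional divisors: there the anticanonical class is base point free and defines an elliptic fibration over $\mathbb{P}^2$ with two rational sections that meet over a line. Because they meet without being equal, their difference has infinite order, and translation by it moves one rigid divisor to infinitely many others. As a complement, the blow-up of $\overline{M}_{0,n}$ at an interior point is a Mori Dream Space exactly when $n\le 5$.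
\end{abstract}


\section{The question and the results}

We work over $\mathbb{C}$. A normal $\mathbb{Q}$-factorial projective variety $X$ with finitely generated Picard group is a \emph{Mori Dream Space} if $\mathrm{Nef}(X)$ is spanned by finitely many semiample classes and there are finitely many small $\mathbb{Q}$-factorial modifications $f_i\colon X\dashrightarrow X_i$ (birational maps that are isomorphisms in codimension one) such that each $\mathrm{Nef}(X_i)$ is likewise spanned by finitely many semiample classes and $\mathrm{Mov}(X)=\bigcup_i f_i^*\mathrm{Nef}(X_i)$. One consequence is that $\mathrm{Eff}(X)$, the cone generated by the effective divisor classes, is generated by finitely many of them \cite[Prop.~1.11(2)]{HuKeel}; it is then closed and has finitely many extremal rays. So infinitely many extremal rays of $\overline{\mathrm{Eff}}(X)$ rule out a Mori Dream Space, and this is the obstruction used here.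

Let $\overline{M}_{0,n}$ be the moduli space of stable $n$-pointed rational curves. By Kapranov's construction it is the successive blow-up of $\mathbb{P}^{n-3}$ at $n-1$ points in linear general position, then along the strict transforms of the lines, planes, \dots, and all linear subspaces of codimension at least $2$ spanned by these points. What happens if one more point is blown up? For $n\ge 10$ the space $\overline{M}_{0,n}$ itself is known not to be a Mori Dream Space, hence neither is its blow-up at a very general point. For $n\ge 7$ the effective cone of the blow-up at a very general point is known to have infinitely many extremal rays. For $n=5$, on the other hand, blowing up an interior point gives a del Pezzo surface of degree $4$, which is a Mori Dream Space. He and Yang \cite{HeYang} posed the case that remains between these: is the blow-up of $\overline{M}_{0,6}$ at a general point a Mori Dream Space? The answer is no, and it is the same for every interior point.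

\begin{theorem}\label{thm:main}
Let $p\in M_{0,6}\subset\overline{M}_{0,6}$ be any interior point and let $X=\mathrm{Bl}_p\overline{M}_{0,6}$. Then $\overline{\mathrm{Eff}}(X)$ has infinitely many extremal rays. In particular $X$ is not a Mori Dream Space.
\end{theorem}

Theorem~\ref{thm:main} is deduced from a statement about a simpler threefold. Write $l_{ij}=\overline{p_ip_j}$ for the line through two points $p_i,p_j\in\mathbb{P}^3$. For an elliptic fibration over $\mathbb{P}^2$ with a rational section, the \emph{Mordell--Weil group} is the group of rational points of its generic fiber over $K=\mathbb{C}(\mathbb{P}^2)$, with the given section as origin. A \emph{pseudo-automorphism} is a birational self-map that is an isomorphism in codimension one.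

\begin{theorem}\label{thm:Z}
Let $p_1,\dots,p_6\in\mathbb{P}^3$ be six points, no four coplanar. Let $Z$ be the blow-up of $\mathbb{P}^3$ at the six points and then along the strict transforms of the eight lines $l_{ij}$ with
\[
ij\in\mathcal{L}=\{12,23,34,14,\ 15,25,35,45\}.
\]
Then $-K_Z$ is base point free and defines an elliptic fibration $\pi\colon Z\to\mathbb{P}^2$ with a rational section and a Mordell--Weil element of infinite order. The corresponding translation is a pseudo-automorphism of $Z$ of infinite order, and $\overline{\mathrm{Eff}}(Z)$ has infinitely many extremal rays.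
\end{theorem}

Pulling back along forgetful maps then settles every $n$.

\begin{theorem}\label{thm:alln}
Let $n\ge 4$ and let $p\in M_{0,n}$ be any interior point. Then $\mathrm{Bl}_p\overline{M}_{0,n}$ is a Mori Dream Space if and only if $n\le 5$.
\end{theorem}

\subsection*{Conventions}
We write $N^1(V)$ for the real vector space of divisors on a smooth projective variety $V$ modulo numerical equivalence; the cones $\mathrm{Eff}(V)$ and $\overline{\mathrm{Eff}}(V)$ lie in it. The varieties to whose cones of divisors our results refer are smooth, projective and rational. For such $V$ the group $\mathrm{Pic}(V)$ is free of finite rank, linear and numerical equivalence coincide, and $N^1(V)=\mathrm{Pic}(V)\otimes\mathbb{R}$. We use the standard fact that the pseudo-effective cone $\overline{\mathrm{Eff}}$ of a projective variety contains no line. Consequently a sum of pseudo-effective classes vanishes only if each of them does, and if $\overline{\mathrm{Eff}}$ has finitely many extremal rays, then it is generated by them.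

\section{The idea on a pencil of plane cubics}\label{sec:toy}

The mechanism is already visible on a surface, where everything can be done by hand.

Let $F_0\subset\mathbb{P}^2$ be a smooth cubic, $p_1\in F_0$ a point that is not a flex, and $L$ the tangent line at $p_1$, so that $L$ cuts $F_0$ in $2p_1+p_2$ with $p_2\ne p_1$. Cubics cut out the complete linear system of $\mathcal{O}(3)$ on $F_0$. Those through $p_1$ and $p_2$ leave a complete residual system of degree $7$, which is base point free; hence a general cubic through $p_1,p_2$ meets $F_0$ in nine distinct points $p_1,\dots,p_9$. As $L\cap F_0=\{p_1,p_2\}$, the line $L$ contains no other $p_j$.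

Let $Y$ be the blow-up of $\mathbb{P}^2$ at the nine points, with line class $\ell$ and exceptional curves $e_j$. The pencil spanned by the two cubics becomes a morphism $Y\to\mathbb{P}^1$ with fiber class $F=3\ell-\sum e_j=-K_Y$, and its general fiber is a smooth cubic, because $F_0$ is smooth. Both $e_1$ and the strict transform $\tilde L\sim\ell-e_1-e_2$ have intersection number $1$ with $F$, so both are sections. Take $e_1$ as origin $O$ on the general fiber. Then $\tilde L$ gives a point $P\neq O$: the third point in which $L$ meets the cubic.

\emph{The two sections meet.} We have $\tilde L\cdot e_1=1$. The meeting point is the direction of $L$ at $p_1$, and it lies on the fiber $F_0$, because $F_0$ is tangent to $L$ there.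

\emph{Hence $P$ has infinite order.} Over a small disc around the value $t=0$ of the fiber $F_0$ the fibration is smooth, and analytically it is the quotient of $\mathbb{C}$ times the disc by a lattice $\mathbb{Z}\omega_1(t)+\mathbb{Z}\omega_2(t)$, with $e_1$ as zero section. Here $\tilde L$ is given by a holomorphic function $u(t)$ with $u(0)=0$. Suppose $mP=O$ with $m\ge1$. Then $m\,u(t)=r\,\omega_1(t)+s\,\omega_2(t)$ with integers $r,s$ that are constant by continuity. At $t=0$ this gives $r=s=0$, so $u\equiv0$ and $\tilde L=e_1$, a contradiction.

\emph{Hence there are infinitely many extremal rays.} Since $K_Y\cdot C=0$ for every curve $C$ in a fiber, no $(-1)$-curve lies in a fiber. So translation by $P$ extends to an automorphism $\tau$ of $Y$. The curves $\tau^k(e_1)$, $k\in\mathbb{Z}$, are pairwise distinct and have self-intersection $-1$. Each spans an extremal ray of $\overline{\mathrm{Eff}}(Y)$ (Lemma~\ref{lem:extremal} below), and two distinct irreducible curves of negative self-intersection cannot span the same ray, because their intersection number is nonnegative.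

We shall repeat this one dimension higher, with an elliptic threefold over $\mathbb{P}^2$. The exceptional curve $e_1$ becomes the exceptional surface $E_1$ over a point $p_1\in\mathbb{P}^3$. The line $L$ becomes a quadric cone $C_1$ with vertex $p_1$. The point where $\tilde L$ meets $e_1$ becomes the conic of tangent directions of $C_1$ at its vertex. Two things get harder. First, the fibration must be found, and the anticanonical system must be shown to be base point free; this is the main work. Second, the fibers over the curve where the two sections meet may be singular, so the lattice is replaced by a N\'eron model.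

\section{From $\overline{M}_{0,6}$ to a threefold with $(-K)^3=0$}\label{sec:reduction}

\subsection*{Coordinates}
By Kapranov, $\overline{M}_{0,6}$ is the blow-up of $\mathbb{P}^3$ at $p_1,\dots,p_5$ and then along the strict transforms of the ten lines $l_{ij}$, $i,j\le5$. Its interior is the complement in $\mathbb{P}^3$ of the ten planes through three of $p_1,\dots,p_5$. So a point $p\in M_{0,6}$ is a point $p_6\in\mathbb{P}^3$ such that \emph{no four of $p_1,\dots,p_6$ are coplanar}. This is the only property of $p$ that we use. It has the following consequences.
\begin{itemize}
\item Two lines $l_{ij},l_{kl}$ with four different indices are skew.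
\item The plane $[ijk]$ through $p_i,p_j,p_k$ contains no other $p_l$, and it contains $l_{rs}$ only if $\{r,s\}\subset\{i,j,k\}$.
\item Project from $p_i$. No three of the images of the other five points are collinear, so there is a unique conic through them, and it is smooth. Let $C_i$ be the \emph{quadric cone with vertex $p_i$ over this conic}; it is irreducible, smooth away from $p_i$, and contains all six points.
\end{itemize}
We choose coordinates with $p_i=e_i$ for $i\le4$. Then all coordinates of $p_6=(a,b,c,d)$ are nonzero.

\subsection*{How many lines to blow up}
Let $Z_1=\mathrm{Bl}_{p_1,\dots,p_6}\mathbb{P}^3$ and let a superscript $1$ denote strict transforms in $Z_1$. The curves $l^1_{ij}$ are pairwise disjoint, since lines through a common $p_i$ are separated in $Z_1$ and all other pairs are skew. For a set $\mathcal{M}$ of $m$ pairs $ij$ with $1\le i<j\le6$, let $Z_{\mathcal{M}}$ be the blow-up of $Z_1$ along the $l^1_{ij}$, $ij\in\mathcal{M}$. On $Z_{\mathcal{M}}$ let $H$ be the hyperplane class, $E_i$ the strict transform of the exceptional divisor over $p_i$ (also its total transform, since no $l^1_{jk}$ lies in it), and $N_{ij}$ the exceptional divisor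 over $l_{ij}$. Put
\[
D:=-K_{Z_{\mathcal{M}}}=4H-2\sum_{i=1}^6E_i-\sum_{ij\in\mathcal{M}}N_{ij}.
\]

\begin{lemma}\label{lem:numbers}
Let $d_i$ be the number of pairs of $\mathcal{M}$ containing $i$. Then
\[
D^2\cdot H=16-m,\qquad D^2\cdot E_i=4-d_i,\qquad D^2\cdot N_{ij}=2,\qquad D^3=16-2m.
\]
Moreover $E_i$ is $\mathbb{P}^2$ blown up at the $d_i$ directions of the lines of $\mathcal{M}$ through $p_i$. If $\ell$ is the line class and $e_{ij}$ are the exceptional curves, then $E_i|_{E_i}=-\ell$ and $D|_{E_i}=2\ell-\sum e_{ij}$, where the sum runs over the pairs of $\mathcal{M}$ containing $i$.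
\end{lemma}

\begin{proof}
A general plane avoids the $p_i$ and meets the $m$ lines transversally in $m$ distinct points. So its preimage is $\mathbb{P}^2$ blown up at $m$ points, with $D$ restricting to $4\ell-\sum e$, where the $e$ are the $m$ exceptional curves, and $D^2\cdot H=16-m$. A curve $l^1_{ij}$ meets the exceptional plane over $p_i$ transversally in one point, the direction of $l_{ij}$. This gives the description of $E_i$ with $N_{ij}|_{E_i}=e_{ij}$, and the other $N$'s and $E$'s do not meet $E_i$. Since $E_i$ is a total transform, $E_i|_{E_i}=-\ell$. Hence $D|_{E_i}=2\ell-\sum e_{ij}$ and $D^2\cdot E_i=4-d_i$.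

The normal bundle of a line in $\mathbb{P}^3$ is $\mathcal{O}(1)^{\oplus2}$, and blowing up a point of the line twists it by $-1$. So $l^1_{ij}$ has normal bundle $\mathcal{O}(-1)^{\oplus2}$, and therefore $N_{ij}\cong\mathbb{P}^1\times\mathbb{P}^1$ with $\mathcal{O}_{N_{ij}}(N_{ij})=\mathcal{O}(-1,-1)$. By adjunction $D|_{N_{ij}}=-K_{N_{ij}}+N_{ij}|_{N_{ij}}=\mathcal{O}(1,1)$, so $D^2\cdot N_{ij}=2$. Finally, since $\sum d_i=2m$,
\[
D^3=4(16-m)-2\sum_{i=1}^6(4-d_i)-2m=64-4m-48+4m-2m=16-2m.\qedhere
\]
\end{proof}

If $D$ is to be the pull-back of $\mathcal{O}(1)$ under a morphism to $\mathbb{P}^2$, as $-K_Y$ was the fiber class in Section~\ref{sec:toy}, then $D^3=0$. By Lemma~\ref{lem:numbers} this forces $m=8$. The blow-up $X$ has $m=10$ and $(-K_X)^3=-4$, so exactly two of its ten lines must be given up. We give up the two skew lines $l_{13}$ and $l_{24}$. The other eight form the \emph{wheel} $\mathcal{L}$ of Figure~\ref{fig:wheel}: the \emph{rim} $l_{12},l_{23},l_{34},l_{14}$ and the four \emph{spokes} $l_{i5}$, $i\le4$. From now on $Z=Z_{\mathcal{L}}$, and a tilde denotes a strict transform in $Z$.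

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\begin{scope}
\fill[gray!30] (0,2)--(2,2)--(1,1)--cycle;
\fill[gray!30] (0,0)--(2,0)--(1,1)--cycle;
\draw (0,0)--(0,2)--(2,2)--(2,0)--cycle;
\draw (0,0)--(1,1)--(2,2);
\draw (0,2)--(1,1)--(2,0);
\draw[line width=2pt] (2,2)--(2,0);
\draw[line width=2pt] (0,2)--(0,0);
\node[above left] at (0,2) {$p_1$};
\node[above right] at (2,2) {$p_2$};
\node[below right] at (2,0) {$p_3$};
\node[below left] at (0,0) {$p_4$};
\node[right] at (1.08,1) {$p_5$};
\node at (1,1.65) {$S_1$};
\node at (1,0.35) {$S_3$};
\node[right] at (2.05,1) {$T_2$};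
\node[left] at (-0.05,1) {$T_4$};
\end{scope}
\begin{scope}[shift={(5.5,0)}]
\fill[gray!30] (2,2)--(2,0)--(1,1)--cycle;
\fill[gray!30] (0,2)--(0,0)--(1,1)--cycle;
\draw (0,0)--(0,2)--(2,2)--(2,0)--cycle;
\draw (0,0)--(1,1)--(2,2);
\draw (0,2)--(1,1)--(2,0);
\draw[line width=2pt] (0,2)--(2,2);
\draw[line width=2pt] (0,0)--(2,0);
\node[above left] at (0,2) {$p_1$};
\node[above right] at (2,2) {$p_2$};
\node[below right] at (2,0) {$p_3$};
\node[below left] at (0,0) {$p_4$};
\node[below] at (1,0.95) {$p_5$};
\node at (1.65,1) {$S_2$};
\node at (0.35,1) {$S_4$};
\node[above] at (1,2.05) {$T_1$};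
\node[below] at (1,-0.05) {$T_3$};
\end{scope}
\end{tikzpicture}
\caption{The eight lines of $\mathcal{L}$ as the edges of a wheel with rim $p_1p_2p_3p_4$ and hub $p_5$ (schematic; the points lie in $\mathbb{P}^3$, and $p_6$ is not shown). Left: two shaded triangles spanning the planes $S_1,S_3$ of Section~\ref{sec:bpf}, and two thick edges, which together with $p_6$ span the planes $T_2,T_4$. Right: the same picture turned by a quarter, with the planes $S_2,S_4,T_1,T_3$. In each picture every edge lies in exactly one of the four planes.}
\label{fig:wheel}
\end{figure}

\begin{proof}[Proof that Theorem~\ref{thm:Z} implies Theorem~\ref{thm:main}]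
Since $p_6$ lies on none of the ten lines, $X$ is $Z_{\mathcal{M}}$ for the set $\mathcal{M}$ of all ten pairs in $\{1,\dots,5\}$. Contracting $N_{13}$ and $N_{24}$ gives a birational morphism $f\colon X\to Z$. Both $f_*$ and $f^*$ preserve pseudo-effectivity and $f_*f^*=\mathrm{id}$, so $f_*\overline{\mathrm{Eff}}(X)=\overline{\mathrm{Eff}}(Z)$. If $\overline{\mathrm{Eff}}(X)$ had finitely many extremal rays, it would be polyhedral, and so would its linear image $\overline{\mathrm{Eff}}(Z)$. This contradicts Theorem~\ref{thm:Z}. So $\overline{\mathrm{Eff}}(X)$ has infinitely many extremal rays, and by \cite[Prop.~1.11(2)]{HuKeel} $X$ is not a Mori Dream Space.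
\end{proof}

\section{The anticanonical system of $Z$ is base point free}\label{sec:bpf}

To control the base locus we use members of $|D|$ that split into planes and quadrics. A quartic that has multiplicity at least $2$ at every $p_i$ and contains the eight lines of $\mathcal{L}$ defines a section of $\mathcal{O}_Z(D)$: its pull-back to $Z_1$ contains $2\sum E_i$, the residual divisor contains the curves $l^1_{ij}$, $ij\in\mathcal{L}$, and so the pull-back of the residual divisor to $Z$ contains $\sum_{\mathcal{L}}N_{ij}$.

Read the indices $1,2,3,4$ modulo $4$, and for every rim edge $\{i,i+1\}$ put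
\[
S_i=[i,i{+}1,5],\qquad T_i=[i,i{+}1,6].
\]
We denote a plane or quadric and a form defining it by the same letter. Let
\[
Q_a=S_1S_3T_2T_4,\qquad Q_b=S_2S_4T_1T_3,\qquad Q_c=C_5\cdot q,
\]
where
\[
q=bd\,x_1x_3-ac\,x_2x_4 .
\]
The quadric $q$ contains the four rim lines and $p_6$, and it is smooth because $abcd\neq0$. Its smoothness is used in Step 5 below.

\begin{proposition}\label{prop:bpf}
$Q_a,Q_b,Q_c$ define sections of $\mathcal{O}_Z(D)$ without common zeros. Hence $\pi=(Q_a:Q_b:Q_c)\colon Z\to\mathbb{P}^2$ is a morphism with $\pi^*\mathcal{O}(1)=D=-K_Z$.
\end{proposition}

The plan of the proof is as follows. The common zeros of $Q_a$ and $Q_b$ lie over sixteen lines. Eight of these are the lines of $\mathcal{L}$, and blowing them up removes them. On the strict transforms of the other eight, $D$ has degree at most $0$, so $Q_c$ has no zero there as soon as it does not vanish identically.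

\begin{proof}
\emph{Step 1: they are sections of $D$.} Both $Q_a$ and $Q_b$ take the planes $S_i$ for the edges of one parity and the planes $T_i$ for the edges of the other parity. A rim vertex lies on one edge of each parity, hence on exactly one $S$ and one $T$ of $Q_a$, and likewise of $Q_b$. The points $p_5$ and $p_6$ lie on the two $S$'s, respectively the two $T$'s. So every $p_i$ lies on exactly two planes of $Q_a$ and exactly two of $Q_b$. The rim line $l_{i,i+1}$ lies in $S_i$ and $T_i$ and in none of the other planes; exactly one of these two planes belongs to $Q_a$ and the other to $Q_b$. The spoke $l_{i5}$ lies in $S_{i-1}$ and $S_i$ only, again one plane from each quartic. The strict transform of a plane $A$ has class $H-\sum_{p_i\in A}E_i-\sum_{l_{ij}\subset A,\,ij\in\mathcal{L}}N_{ij}$. Adding up, the divisors of the sections $Q_a$ and $Q_b$ of $\mathcal{O}_Z(D)$ are \emph{exactly} the sums of the strict transforms of their four planes.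

The cone $C_5$ is double at $p_5$, passes through the other five points and contains the spokes. The quadric $q$ passes through $p_1,\dots,p_4,p_6$ and contains the rim. So $Q_c$ has multiplicity at least $2$ at all six points and contains the eight lines.

\emph{Step 2: sixteen lines.} The common zeros of $Q_a$ and $Q_b$ on $Z$ are the points of $\tilde A\cap\tilde B$ for $A$ among $S_1,S_3,T_2,T_4$ and $B$ among $S_2,S_4,T_1,T_3$. The sixteen lines $A\cap B$ are
\[
\begin{array}{c|cccc}
 & S_2 & S_4 & T_1 & T_3\\ \hline
S_1 & l_{25} & l_{15} & l_{12} & m_1\\
S_3 & l_{35} & l_{45} & m_3 & l_{34}\\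
T_2 & l_{23} & m_4 & l_{26} & l_{36}\\
T_4 & m_2 & l_{14} & l_{16} & l_{46}
\end{array}
\qquad\qquad m_i:=S_i\cap T_{i+2}.
\]
All eight lines of $\mathcal{L}$ occur, once each. There remain the lines $l_{16},\dots,l_{46}$, and the lines $m_i$, which are intersections of planes $[i,i{+}1,5]$ and $[i{+}2,i{+}3,6]$ with complementary index sets. In particular \emph{no $m_i$ contains any of the points $p_1,\dots,p_6$}.

In $Z_1$ we have $A^1\cap B^1=(A\cap B)^1$, and the intersection is transversal. This is clear away from the exceptional planes. Over a point $p_i\in A\cap B$ the two surfaces cut the exceptional plane in two distinct lines, whose only common point is the direction of $A\cap B$. Over a point $p_i\notin A\cap B$ at least one of the two surfaces misses the exceptional plane.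

\emph{Step 3: the lines of $\mathcal{L}$ disappear.} If $A\cap B=l_{ij}$ with $ij\in\mathcal{L}$, then $l^1_{ij}$ is the transversal intersection of $A^1$ and $B^1$, and blowing it up separates them; the other blown-up curves are disjoint from $l^1_{ij}$. Hence $\tilde A\cap\tilde B=\emptyset$.

\emph{Step 4: the other eight lines.} Let $m=A\cap B$ be one of $m_1,\dots,m_4,l_{16},\dots,l_{46}$. We claim that
\[
\tilde A\cap\tilde B=\tilde m\qquad\text{and}\qquad D\cdot\tilde m\le0 .
\]

Let $m=l_{i6}$ with $i\le4$. The lines of $\mathcal{L}$ through $p_i$ meet $m$ only at $p_i$ and are separated from it in $Z_1$; the other lines of $\mathcal{L}$ are skew to $m$. So $Z\to Z_1$ is an isomorphism near $m^1=A^1\cap B^1$. This gives $\tilde A\cap\tilde B=\tilde m$ and, since $\tilde m$ meets $E_i$ and $E_6$ with intersection number $1$, also $D\cdot\tilde m=4-2-2=0$.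

Let $m=m_i$. Four lines of $\mathcal{L}$ join an index of $\{i,i{+}1,5\}$ to an index of $\{i{+}2,i{+}3,6\}$, namely $l_{i+1,i+2}$, $l_{i+3,i}$, $l_{i+2,5}$ and $l_{i+3,5}$. Such a line meets each of the two planes only in the $p_j$ it has there, so it does not meet $m$. The other four lines $l_{i,i+1},l_{i5},l_{i+1,5}\subset S_i$ and $l_{i+2,i+3}\subset T_{i+2}$ are coplanar with $m$ and different from it, so each meets $m$ in one point. Hence $\tilde m$ meets, and is not contained in, four of the divisors $N$. As $m$ contains no $p_j$, we get $D\cdot\tilde m\le4-4=0$.

It remains to see that $\tilde A\cap\tilde B$ contains nothing but $\tilde m$ over a point $x$ where $m$ meets one of these four lines $l$. The point $x$ is none of the $p_j$, and $l^1$ is the only blown-up curve through it. The line $l$ lies in exactly one of the two planes, and the other plane is transversal to $l$ at $x$. On blowing up $l^1$, the strict transform of the transversal plane contains the whole fiber of the exceptional divisor over $x$, while the strict transform of the plane containing $l$ meets this fiber in a single point. That point lies on $\tilde m$, because $\tilde m\subset\tilde A\cap\tilde B$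 has a point over $x$. This proves the claim.

\emph{Step 5: $Q_c$ does not vanish identically on $m$.} First, $C_5\not\supset m$. If $m=m_i$ were contained in $C_5$, then, as $p_5\notin m_i$, the cone $C_5$ would contain the plane spanned by $p_5$ and $m_i$, which is impossible because $C_5$ is irreducible. And $l_{i6}$ projects from $p_5$ onto the line through two points of a smooth conic, so it is not contained in $C_5$.

Next, $q\not\supset m$. Consider $m_i\subset T_{i+2}=[i{+}2,i{+}3,6]$. This plane cuts the smooth quadric $q$ in the rim line $l_{i+2,i+3}$ and a residual line, which passes through $p_6$ because $p_6\in q$ does not lie on $l_{i+2,i+3}$. So every line in $T_{i+2}\cap q$ contains some $p_j$, and $m_i$ contains none. Finally, suppose $l_{i6}\subset q$. Then the tangent plane of $q$ at $p_i$ contains $l_{i6}$ and the two rim lines $l_{i,i-1},l_{i,i+1}$, so $p_{i-1},p_i,p_{i+1},p_6$ are coplanar, a contradiction.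

\emph{Conclusion.} A general point of $\tilde m$ lies on no exceptional divisor, so by Step 5 the divisor of the section $Q_c$ does not contain $\tilde m$. Since $D\cdot\tilde m\le0$, it is disjoint from $\tilde m$. By Steps 2--4 the curves $\tilde m$ contain all common zeros of $Q_a$ and $Q_b$, so the three sections have no common zero.
\end{proof}

\section{The elliptic fibration and its two sections}\label{sec:fibration}

We now look for surfaces in $Z$ that meet a general fiber of $\pi$ in one point. In $\mathcal{L}$ the indices $1,\dots,6$ have degrees $3,3,3,3,4,0$, so Lemma~\ref{lem:numbers} gives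
\begin{equation}\label{eq:numbers}
D^2\cdot H=8,\quad D^2\cdot E_i=1\ (i\le4),\quad D^2\cdot E_5=0,\quad D^2\cdot E_6=4,\quad D^2\cdot N_{ij}=2 .
\end{equation}
Thus $E_1,\dots,E_4$ are candidates, but they are pairwise disjoint, and Section~\ref{sec:toy} tells us to look for a second section that meets $E_1$. The analogue of the tangent line $L$ is the cone $C_1$.

The cone $C_1$ has multiplicity $2$ at $p_1$ and $1$ at the other $p_j$. It contains the lines $l_{1j}$ with multiplicity one. It contains no $l_{jk}$ with $j,k\ge2$, since these project from $p_1$ onto lines through two points of a smooth conic. Hence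
\[
\tilde C_1\sim2H-2E_1-\sum_{j=2}^6E_j-N_{12}-N_{14}-N_{15},
\]
and by \eqref{eq:numbers}
\[
D^2\cdot\tilde C_1=16-2-(1+1+1+0+4)-6=1 .
\]

\begin{proposition}\label{prop:fibration}
The morphism $\pi$ is surjective with connected fibers, and its general fiber is a smooth curve of genus one. The surfaces $E_1$ and $\tilde C_1$ are mapped birationally onto $\mathbb{P}^2$.
\end{proposition}

\begin{proof}
Since $\pi^*\mathcal{O}(1)=D$, the equalities $D^2\cdot E_1=D^2\cdot\tilde C_1=1$ say that both surfaces are mapped onto $\mathbb{P}^2$ with degree $1$. In particular $\pi$ is surjective. Let $Z\to B\to\mathbb{P}^2$ be the Stein factorization; $B$ is a normal irreducible surface, finite over $\mathbb{P}^2$. The image of $E_1$ in $B$ is closed of dimension $2$, so $E_1\to B$ is surjective and $1=\deg(E_1\to B)\deg(B\to\mathbb{P}^2)$. So $B\to\mathbb{P}^2$ is finite and birational onto a normal surface, hence an isomorphism, and the fibers of $\pi$ are connected. A general fiber $F$ is smooth by generic smoothness and has trivial normal bundle, so $K_F=K_Z|_F=-\pi^*\mathcal{O}(1)|_F=0$.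
\end{proof}

Let $K=\mathbb{C}(\mathbb{P}^2)$ and let $\mathcal{E}$ be the generic fiber of $\pi$, a smooth geometrically connected curve of genus one over $K$. The prime divisors $E_1\ne\tilde C_1$ define two points $O\neq P$ in $\mathcal{E}(K)$. We take $O$ as origin.

\begin{remark}
A general fiber $F$ represents $D^2$, so \eqref{eq:numbers} describes its image in $\mathbb{P}^3$: a curve of degree $8$ and geometric genus one that has multiplicity $1$ at each of $p_1,\dots,p_4$ and multiplicity $4$ at $p_6$, and that misses $p_5$. Moreover $F\cdot N_{ij}=2$ for each of the eight blown-up lines.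
\end{remark}

\section{The sections meet, so their difference has infinite order}\label{sec:order}

The conic of tangent directions of $C_1$ at its vertex $p_1$ lies in the exceptional plane over $p_1$ and passes through the directions of $l_{12},\dots,l_{16}$. Let $\kappa$ be its strict transform in $E_1$. Then
\[
\kappa\sim2\ell-e_{12}-e_{14}-e_{15}\ \text{ on }E_1,\qquad \kappa\subset E_1\cap\tilde C_1,\qquad D\cdot\kappa=4-3=1,
\]
the last by $D|_{E_1}=2\ell-e_{12}-e_{14}-e_{15}$. Since $D=\pi^*\mathcal{O}(1)$, the image $\Lambda:=\pi(\kappa)$ is a line, and over its generic point the rational sections $E_1$ and $\tilde C_1$ coincide.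

In Section~\ref{sec:toy} we concluded by means of the period lattice of a smooth fiber. Here the fibers over $\Lambda$ may be singular. It is enough, however, that the total space is regular: then every section passes through smooth points of the fiber, and the N\'eron model takes over the role of the lattice. Recall that the N\'eron model of an elliptic curve $\mathcal{E}$ over the fraction field $K$ of a discrete valuation ring $R$ is a smooth separated group scheme $\mathcal{N}$ of finite type over $R$ with generic fiber $\mathcal{E}$ and with the following \emph{mapping property}: for every smooth $R$-scheme $\mathcal{Y}$, each $K$-morphism $\mathcal{Y}_K\to\mathcal{E}$ extends uniquely to an $R$-morphism $\mathcal{Y}\to\mathcal{N}$.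

\begin{lemma}\label{lem:torsion}
Let $R$ be a discrete valuation ring with fraction field $K$, residue field $k$ of characteristic $0$ and uniformizer $t$. Let $\mathcal{Z}$ be a regular scheme, proper and flat over $R$, whose generic fiber $\mathcal{E}$ is a smooth geometrically connected curve of genus one. Let $s_O\ne s_P$ be sections of $\mathcal{Z}\to\mathrm{Spec}\,R$ that agree at the closed point, and let $O,P\in\mathcal{E}(K)$ be their restrictions to the generic fiber. Then $P$ has infinite order in the group $\mathcal{E}(K)$ with origin $O$.
\end{lemma}

\begin{proof}
\emph{Sections lie in the smooth locus.} Let $s$ be a section, $z$ the image of the closed point, and $\mathfrak{m}_z$ the maximal ideal of $\mathcal{O}_{\mathcal{Z},z}$. Since $s^*(\mathfrak{m}_z^2)\subset(t^2)$ and $s^*t=t$, we have $t\notin\mathfrak{m}_z^2$. As $\mathcal{Z}$ is regular, the special fiber is regular at $z$. The residue field of $z$ is $k$, so the special fiber is smooth over $k$ at $z$. As $\mathcal{Z}$ is flat over $R$, it is smooth over $R$ at $z$.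

\emph{Torsion sections do not meet.} Let $\mathcal{N}$ be the N\'eron model of $\mathcal{E}$. By the mapping property the identity of $\mathcal{E}$ extends to a morphism $\mathcal{Z}^{\mathrm{sm}}\to\mathcal{N}$ on the smooth locus. By the first part $s_O$ and $s_P$ factor through $\mathcal{Z}^{\mathrm{sm}}$. So the sections of $\mathcal{N}$ extending $O$ and $P$ agree at the closed point, and the first is the zero section. Suppose $mP=O$ with $m\ge1$. Since $m$ is invertible in $k$, multiplication by $m$ on $\mathcal{N}$ is \'etale \cite[7.3/2]{BLR}, so its kernel $\mathcal{N}[m]$ is \'etale and separated over $R$. Both sections lie in $\mathcal{N}[m]$: as $\mathcal{N}$ is separated, the identity $mP=O$ may be checked on the generic fiber. The locus where two sections of a separated \'etale scheme agree is open and closed in the base. Since $\mathrm{Spec}\,R$ is connected and the sections agree at the closed point, they coincide. Hence $P=O$. As $\mathcal{Z}$ is separated over $R$, this gives $s_P=s_O$, a contradiction.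
\end{proof}

Characteristic $0$ enters in that \emph{every} $m\ge1$ is invertible in $k$.

\begin{proposition}\label{prop:order}
The point $P\in\mathcal{E}(K)$ has infinite order.
\end{proposition}

\begin{proof}
Let $R=\mathcal{O}_{\mathbb{P}^2,\Lambda}$, a discrete valuation ring with fraction field $K$ and residue field $k=\mathbb{C}(\Lambda)$, and let $\mathcal{Z}=Z\times_{\mathbb{P}^2}\mathrm{Spec}\,R$. Since $\mathrm{Spec}\,R\to\mathbb{P}^2$ is a localization, the local rings of $\mathcal{Z}$ are local rings of $Z$. So $\mathcal{Z}$ is regular and integral, it is proper over $R$, and it is flat because it dominates $\mathrm{Spec}\,R$. Its generic fiber is $\mathcal{E}$.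

A projective birational morphism from an integral surface onto $\mathbb{P}^2$ is an isomorphism over the complement of a finite set, by Zariski's Main Theorem. So by Proposition~\ref{prop:fibration} the base changes of $E_1$ and $\tilde C_1$ to $\mathrm{Spec}\,R$ map isomorphically to $\mathrm{Spec}\,R$. The inverse maps are sections $s_O,s_P$ of $\mathcal{Z}$ extending $O$ and $P$; they are distinct because $O\ne P$. The unique point of $E_1$ over the generic point of $\Lambda$, and likewise the unique such point of $\tilde C_1$, is the generic point of $\kappa$, because $\kappa$ lies in both surfaces and dominates $\Lambda$. Its residue field is $k$. Hence $s_O$ and $s_P$ agree at the closed point, and Lemma~\ref{lem:torsion} applies.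
\end{proof}

\section{Infinitely many extremal rays}\label{sec:rays}

Let $\varphi\colon Z\dashrightarrow Z$ be the birational map over $\mathbb{P}^2$ induced by translation by $P$ on $\mathcal{E}$. We need two facts: $\varphi$ acts on the pseudo-effective cone, and $E_1$ spans an extremal ray of it.

\begin{lemma}\label{lem:pseudo}
Every power of $\varphi$ is an isomorphism in codimension one.
\end{lemma}

\begin{proof}
Let $\psi=\varphi^k$ and let $g_1,g_2\colon\Gamma\to Z$ be a smooth projective resolution of $\psi$; since $\psi$ is a map over $\mathbb{P}^2$, we have $\pi g_1=\pi g_2$. As $Z$ is smooth, $K_\Gamma\sim g_i^*K_Z+F_i$, where $F_i\ge0$ has as support the union of \emph{all} $g_i$-exceptional prime divisors. Because $K_Z$ is pulled back from $\mathbb{P}^2$,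
\[
g_1^*K_Z\sim-(\pi g_1)^*\mathcal{O}(1)=-(\pi g_2)^*\mathcal{O}(1)\sim g_2^*K_Z,
\]
so $F_1\sim F_2$. Since $F_1$ is effective and $g_1$-exceptional, $h^0(\Gamma,\mathcal{O}(F_1))=1$, hence $F_1=F_2$. So $g_1$ and $g_2$ have the same exceptional divisors. Let $G$ be their union. As $Z$ is smooth, the exceptional locus of each $g_i$ is of pure codimension one, that is, equal to $G$. The fibers of $g_i$ are connected, so a fiber that meets $G$ lies in $G$, and $g_i$ is an isomorphism from $\Gamma\setminus G$ onto $Z\setminus g_i(G)$. So $\psi$ restricts to an isomorphism $Z\setminus g_1(G)\cong\Gamma\setminus G\cong Z\setminus g_2(G)$, and both $g_i(G)$ have codimension at least $2$.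
\end{proof}

Consequently $\varphi^k_*=(\varphi_*)^k$ is a linear automorphism of $N^1(Z)$ that preserves $\mathrm{Eff}(Z)$ and $\overline{\mathrm{Eff}}(Z)$.

\begin{lemma}\label{lem:extremal}
Let $S$ be a prime divisor on a smooth projective variety $V$. Suppose $S$ contains irreducible curves of one numerical class $\gamma$ that are not all contained in one proper closed subset of $S$, and $S\cdot\gamma<0$. Then $S$ spans an extremal ray of $\overline{\mathrm{Eff}}(V)$.
\end{lemma}

\begin{proof}
Let $\mathcal{C}$ be the closed cone generated by the prime divisors $T\ne S$. For each of them $S\cap T$ is a proper closed subset of $S$, so some curve of class $\gamma$ is not contained in $T$, and $T\cdot\gamma\ge0$. Hence $\mathcal{C}\cdot\gamma\ge0$.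

We claim that $\overline{\mathrm{Eff}}(V)=\mathbb{R}_{\ge0}S+\mathcal{C}$. The right side contains all effective classes and is contained in the left side, so it suffices that it is closed. Let $r_jS+c_j$ converge, with $r_j\ge0$ and $c_j\in\mathcal{C}$. If $(r_j)$ is bounded, then on a subsequence $r_j\to r$, and $c_j$ converges in $\mathcal{C}$. Otherwise $r_j\to\infty$ on a subsequence, and dividing by $r_j$ gives $c_j/r_j\to-S$; then both $S$ and $-S$ are pseudo-effective, which is impossible since $\overline{\mathrm{Eff}}(V)$ contains no line.

Now let $S=\alpha+\beta$ with $\alpha,\beta$ pseudo-effective, and write $\alpha=uS+\alpha'$, $\beta=vS+\beta'$ with $u,v\ge0$ and $\alpha',\beta'\in\mathcal{C}$. Intersecting $(1-u-v)S=\alpha'+\beta'$ with $\gamma$ gives $u+v\ge1$. So $\alpha'+\beta'+(u+v-1)S=0$ is a sum of pseudo-effective classes, whence $\alpha'=\beta'=0$, and $\alpha,\beta\in\mathbb{R}_{\ge0}S$.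
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Z}]
The statements about $-K_Z$, $\pi$ and $P$ are Propositions~\ref{prop:bpf}, \ref{prop:fibration} and \ref{prop:order}. By Lemma~\ref{lem:pseudo}, $\varphi$ is a pseudo-automorphism. Apply Lemma~\ref{lem:extremal} to $S=E_1$ and the strict transforms of the lines of the exceptional plane that avoid the three blown-up points. They all have the same class $\gamma$ and cover a dense subset of $E_1$, and $E_1\cdot\gamma=-1$ since $E_1|_{E_1}=-\ell$. So $E_1$ spans an extremal ray.

For $k\in\mathbb{Z}$ let $\Sigma_k=\varphi^k_*E_1$. It is the prime divisor that is the closure of the point $kP\in\mathcal{E}(K)$. By Lemma~\ref{lem:pseudo} it also spans an extremal ray of $\overline{\mathrm{Eff}}(Z)$. Suppose $\Sigma_k$ and $\Sigma_l$ span the same ray. For a general fiber $F$ we have $\Sigma_k\cdot F=\Sigma_l\cdot F=1$, so the two classes are equal, that is, $\Sigma_k\sim\Sigma_l$. Restricting to $\mathcal{E}$, the points $kP$ and $lP$ are linearly equivalent. On a curve of genus one this forces $kP=lP$, hence $k=l$ because $P$ has infinite order. So the rays spanned by the $\Sigma_k$ are pairwise distinct: $\overline{\mathrm{Eff}}(Z)$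 has infinitely many extremal rays, and $\varphi$ has infinite order.
\end{proof}

By Section~\ref{sec:reduction} this also proves Theorem~\ref{thm:main}.

\section{All values of $n$}\label{sec:alln}

\begin{proof}[Proof of Theorem~\ref{thm:alln} for $n\le5$]
$\overline{M}_{0,4}=\mathbb{P}^1$ is a Mori Dream Space and is unchanged by blowing up a point. $\overline{M}_{0,5}$ is $\mathbb{P}^2$ blown up at four points, no three collinear, and its interior is the complement of the six lines through two of them. So blowing up $p\in M_{0,5}$ gives $\mathbb{P}^2$ blown up at five points, no three collinear. This is a del Pezzo surface of degree $4$. As $-K$ is ample, the cone theorem and the base point free theorem show that its nef cone is generated by finitely many semiample classes. On a surface movable divisors are nef, and semiample divisors are movable, so here $\mathrm{Mov}=\mathrm{Nef}$. Hence the identity is the only modification needed, and the surface is a Mori Dream Space.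
\end{proof}

For $n\ge6$ put $X_n=\mathrm{Bl}_p\overline{M}_{0,n}$ with $p\in M_{0,n}$ arbitrary. We show by induction on $n$ that $\mathrm{Eff}(X_n)$ is not finitely generated, for any choice of $p$. For $n=6$ this follows from Theorem~\ref{thm:main}, since a finitely generated cone is closed and has finitely many extremal rays. Let $n\ge7$, let $\rho\colon\overline{M}_{0,n}\to\overline{M}_{0,n-1}$ be a forgetful map, $p'=\rho(p)\in M_{0,n-1}$, and $X_{n-1}=\mathrm{Bl}_{p'}\overline{M}_{0,n-1}$, with exceptional divisors $E_p\subset X_n$ and $E_{p'}\subset X_{n-1}$.

The map $\rho$ does not lift to a morphism $X_n\to X_{n-1}$; the obstruction is the fiber $C=\rho^{-1}(p')\cong\mathbb{P}^1$ through $p$. It is only a curve, so we remove it. Let $\tilde C\subset X_n$ be its strict transform and $U=X_n\setminus\tilde C$. Since $\tilde C$ has codimension $n-4\ge3$ in $X_n$, we have $\mathrm{Pic}(U)=\mathrm{Pic}(X_n)$, and sections of line bundles extend from $U$ to $X_n$.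

\begin{lemma}\label{lem:lift}
$\rho$ induces a morphism $g\colon U\to X_{n-1}$ with $g^*E_{p'}=E_p|_U$ and $g(E_p\cap U)=E_{p'}$.
\end{lemma}

\begin{proof}
We show that the ideal of $p'$ pulls back on $U$ to the ideal of $E_p$ and apply the universal property of blowing up. Outside $E_p\cup\tilde C$ the pulled-back ideal is trivial. The map $\rho$ is smooth at $p$, so there are local coordinates $(x_1,\dots,x_{n-4},y)$ at $p$ with $\rho=(x_1,\dots,x_{n-4})$. In the chart $x_i=yu_i$ of the blow-up of $p$ the ideal $(x_1,\dots,x_{n-4})$ becomes $y\cdot(u_1,\dots,u_{n-4})$, where $y$ is an equation of $E_p$ and $\tilde C=\{u_1=\dots=u_{n-4}=0\}$; away from $\tilde C$ it is the ideal of $E_p$. In the chart $x_i=x_jv_i$ $(i\ne j)$, $y=x_jw$, it is $(x_j)$, the ideal of $E_p$. On $E_p\cong\mathbb{P}^{n-4}$ the map $g$ is the linear projection $(x_1:\dots:x_{n-4}:y)\mapsto(x_1:\dots:x_{n-4})$ from the point $E_p\cap\tilde C$, which is onto $E_{p'}\cong\mathbb{P}^{n-5}$.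
\end{proof}

So $g$ induces $g^*\colon\mathrm{Pic}(X_{n-1})\to\mathrm{Pic}(U)=\mathrm{Pic}(X_n)$. The key point is that no new sections appear.

\begin{lemma}\label{lem:sections}
$H^0(X_n,g^*G)=g^*H^0(X_{n-1},G)$ for every $G\in\mathrm{Pic}(X_{n-1})$.
\end{lemma}

\begin{proof}
The inclusion ``$\supset$'' holds because sections extend over $\tilde C$. Let $0\ne s\in H^0(X_n,g^*G)$. Over $X_{n-1}\setminus E_{p'}=\overline{M}_{0,n-1}\setminus\{p'\}$ the map $g$ is $\rho\colon\overline{M}_{0,n}\setminus C\to\overline{M}_{0,n-1}\setminus\{p'\}$, which is proper with connected fibers and normal target. So there the direct image of the structure sheaf is the structure sheaf, and by the projection formula $s=g^*t$ with $t\in H^0(X_{n-1}\setminus E_{p'},G)$. Near the generic point of $E_{p'}$ trivialize $G$ and write $t=\epsilon^{-r}\tau$ with $r\in\mathbb{Z}$, where $\epsilon$ is an equation of $E_{p'}$ and $\tau$ is regular and not identically zero on $E_{p'}$. By Lemma~\ref{lem:lift}, $g^*\epsilon$ is an equation of $E_p$, and $g^*\tau$ does not vanish identically on $E_p$ because $g(E_p\cap U)=E_{p'}$. So $s$ has order $-r$ along $E_p$. As $s$ is regular, $r\le0$, and $t\in H^0(X_{n-1},G)$.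
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:alln} for $n\ge6$]
Suppose $\mathrm{Eff}(X_n)$ is finitely generated, $n\ge7$. Each generator is a finite nonnegative combination of effective integral classes, so finitely many effective integral classes generate the cone. Hence $(g^*)^{-1}(\mathrm{Eff}(X_n))$ is a rational polyhedral cone, generated by finitely many integral classes $v_i$. Each $g^*v_i$ is an integral class in a cone generated by finitely many effective integral classes; it is a nonnegative combination of linearly independent ones among them, necessarily with rational coefficients, so a positive multiple of $g^*v_i$ is effective. By Lemma~\ref{lem:sections} a positive multiple of $v_i$ is effective. Conversely, $g^*$ of an effective class is effective, because $g$ is dominant and sections extend over $\tilde C$. So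
\[
\mathrm{Eff}(X_{n-1})=(g^*)^{-1}(\mathrm{Eff}(X_n))
\]
is finitely generated, contrary to the induction hypothesis. Hence $\mathrm{Eff}(X_n)$ is not finitely generated for any $n\ge6$, and by \cite[Prop.~1.11(2)]{HuKeel} $X_n$ is not a Mori Dream Space.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BLR}
Bosch, L\"utkebohmert and Raynaud,
\emph{N\'eron Models}.

\bibitem{HeYang}
Zhuang He and Lei Yang,
\emph{Birational geometry of blow-ups of projective spaces along points and lines},
arXiv:1910.11854 (2019).

\bibitem{HuKeel}
Hu and Keel,
\emph{Mori dream spaces and GIT}.

\end{thebibliography}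

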